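# A strictly pseudoconvex domain without a minimal global defining function

## 1. Defining functions and the core

A strictly pseudoconvex domain is cut out, near each of its boundary points, by a strictly plurisubharmonic function. We ask for one plurisubharmonic function, defined near the whole closure, that cuts out the domain globally and is strictly plurisubharmonic at every point where strictness is not ruled out from the start. On complex manifolds with smooth boundary such a function exists. On complex spaces with singularities the answer turns out to be no. We begin with a case in which a positive answer is easy, prove it, and then see which single step of the proof depends on the special hypothesis.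

All complex spaces and manifolds are Hausdorff and second countable. Let $X$ be a reduced complex space. We write "psh" for plurisubharmonic, $u_{z\bar b}=\partial^2u/\partial z\,\partial\bar b$, and call $\eta\mapsto\sum u_{j\bar k}\eta_j\bar\eta_k$ the Levi form of $u$. A local holomorphic embedding $\iota:W\hookrightarrow G$ is an isomorphism of $W$ onto a closed analytic subset of the open set $G\subset\mathbb C^N$; one may always shrink $G$, and $W$ with it.

**Definition (smoothly psh).** A function $\varphi:V\to\mathbb R$ on an open set $V\subset X$ is *smoothly (strictly) psh* if every point of $V$ has a neighborhood $W$ with a local holomorphic embedding $\iota:W\hookrightarrow G\subset\mathbb C^N$ and a smooth (strictly) psh function $\tilde\varphi$ on $G$ with $\varphi|_W=\tilde\varphi\circ\iota$. It is smoothly strictly psh *at a point* if this holds on some neighborhood of the point. Replacing "smooth" by "$C^2$" gives the $C^2$-psh functions.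

*Example.* On the cross $\{ab=0\}\subset\mathbb C^2$ take smooth subharmonic functions $f_1(a)$, $f_2(b)$ on the two axes with $f_1(0)=f_2(0)$. Then $f_1(a)+f_2(b)-f_1(0)$ is a smooth psh extension, so the pair is smoothly psh. Section 4 shows that with more lines through the origin there are conditions linking the lines.

**Definition (strictly pseudoconvex).** A domain $\Omega\subset X$ is *smoothly strictly pseudoconvex* if every $p\in b\Omega$ has an open neighborhood $V$ and a smoothly strictly psh $\rho:V\to\mathbb R$ with $\Omega\cap V=\{\rho<0\}$.

**Definition (core).** The *core* $\mathfrak c(\Omega)$ is the set of all $z\in\Omega$ such that every smoothly psh function on $\Omega$ that is bounded from above fails to be smoothly strictly psh at $z$.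

*Examples.* (1) In the unit ball of $\mathbb C^n$ the function $|z|^2-1$ is strictly psh, so the core is empty. (2) Let $\Omega=\mathbb C\times\{|w|<1\}$. A bounded above psh function is bounded above and subharmonic in $z\in\mathbb C$, hence independent of $z$ by Liouville's theorem, and its Levi form is degenerate everywhere. So $\mathfrak c(\Omega)=\Omega$. (This $\Omega$ only illustrates the core; it is not strictly pseudoconvex.)

**Definition (minimal global defining function).** This is a smoothly psh function $\varphi:U\to\mathbb R$ on an open neighborhood $U\subset X$ of $\overline\Omega$ such that $\Omega=\{\varphi<0\}$ and $\varphi$ is smoothly strictly psh at every point of $U\setminus\mathfrak c(\Omega)$.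

*Example.* Let $\pi:X\to\mathbb C^2$ be the blow-up of the origin, $\Omega=\pi^{-1}(\text{unit ball})$, and $E=\pi^{-1}(0)\cong\mathbb P^1$. A psh function on $\Omega$ is constant on the compact connected curve $E$, so it is not strictly psh at any point of $E$, and $E\subset\mathfrak c(\Omega)$. The function $|\pi|^2$ is psh, bounded on $\Omega$, and strictly psh off $E$. Hence $\mathfrak c(\Omega)=E$, and $|\pi|^2-1$ is a minimal global defining function.

The question, posed in Tobias Harz, Nikolay Shcherbina and Giuseppe Tomassini, "On defining functions for unbounded pseudoconvex domains", arXiv:1405.2250 (2014), is whether every smoothly strictly pseudoconvex domain in every complex space has a minimal global defining function. For comparison, the following is known: if $\Omega$ is a strictly pseudoconvex domain with smooth boundary in a complex manifold, then there is a smooth psh $\varphi$ on a neighborhood of $\overline\Omega$ with $\Omega=\{\varphi<0\}$ and $d\varphi\ne0$ on $b\Omega$, strictly psh precisely outside $\mathfrak c(\Omega)$.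

We use freely: a subharmonic function on a connected Riemann surface that attains its maximum is constant; a bounded above subharmonic function on $\mathbb C$ is constant; $g\circ u$ is psh if $u$ is smooth psh and $g$ is smooth, convex and nondecreasing. We also need the following.

**Lemma 1 (change of embedding).** Let $\iota:W\to\mathbb C^N$ and $\iota':W'\to\mathbb C^{N'}$ be local embeddings near $q\in X$. If $F$ has a smooth (or $C^2$) psh extension near $\iota(q)$, it has one near $\iota'(q)$. The same holds for strictly psh extensions.

**Proof.** The components of $\iota$ are holomorphic functions on $X$ near $q$, so they extend holomorphically to a neighborhood of $\iota'(q)$. This gives a holomorphic $\Phi$ with $\Phi\circ\iota'=\iota$ near $q$; likewise there is $\Psi$ with $\Psi\circ\iota=\iota'$. If $\tilde F$ is a psh extension in $\iota$, then $\tilde F\circ\Phi$ is psh and $\tilde F\circ\Phi\circ\iota'=\tilde F\circ\iota=F$. If $\tilde F$ is strictly psh, use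
$$\tilde F(\Phi(w))+|w-\Psi(\Phi(w))|^2 .$$
The added term vanishes on the image of $\iota'$, because $\Psi\Phi\iota'=\Psi\iota=\iota'$. With some $c>0$, the Levi form is at least $c\,|d\Phi\,\eta|^2+|\eta-d\Psi\,d\Phi\,\eta|^2$. If this is $0$, then $d\Phi\,\eta=0$, hence $\eta=0$. So the extension is strictly psh. $\blacksquare$

Three consequences will be used constantly. At regular points the notions are the usual ones. Finitely many smoothly psh functions can be extended near a point in the same embedding, so sums of them are smoothly psh. If $f:N\to X$ is a holomorphic map from a complex manifold and $F$ is smoothly (or $C^2$-) psh, then $F\circ f$ is psh, since locally it is $\tilde F\circ(\iota\circ f)$.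

## 2. Summation when the core avoids the singular points

**Proposition 2.** Let $\Omega$ be a domain in a reduced complex space $X$. Suppose there is a smoothly psh $\psi:U_0\to\mathbb R$ on an open neighborhood $U_0$ of $\overline\Omega$ with $\Omega=\{\psi<0\}$ and $\psi$ smoothly strictly psh on a neighborhood of $b\Omega$. If $\mathfrak c(\Omega)\cap\operatorname{Sing}X=\varnothing$, then $\Omega$ has a minimal global defining function.

The plan is to take countably many bounded above functions that are together strict everywhere off the core, modify them so that they extend past $b\Omega$, and add them with rapidly decreasing weights.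

**Proof.** Write $\mathfrak c=\mathfrak c(\Omega)$.

**Step 1: choose a countable family and a neighborhood $U$.** For each $z\in\Omega\setminus\mathfrak c$ there is, by definition, a bounded above smoothly psh function on $\Omega$ that is strictly psh on a neighborhood of $z$. By the Lindelöf property countably many of these suffice:
$$\text{every } z\in\Omega\setminus\mathfrak c \text{ is a point of strictness of some } F_k. \tag{1}$$
Subtract constants so that $F_k\le-1$; if the family is empty, put in the constant function $-1$.

The set $\Omega\setminus\mathfrak c$ is open, because strictness at a point means strictness nearby. Let $V_0\subset U_0$ be an open neighborhood of $b\Omega$ on which $\psi$ is strictly psh, and put $U=\Omega\cup V_0$. On $\Omega$ we have $\psi<0$, so $\psi|_\Omega$ is bounded above, and therefore $V_0\cap\mathfrak c=\varnothing$. Hence $U\setminus\mathfrak c=(\Omega\setminus\mathfrak c)\cup V_0$ is open.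

**Step 2: push the $F_k$ past $b\Omega$.** The $F_k$ live only on $\Omega$. Near $b\Omega$ we replace them by $\psi$ through a regularized maximum. For $\delta>0$ let $\kappa_\delta$ be the convolution of $|u|/2$ with an even mollifier supported in $[-\delta,\delta]$. It is smooth, even and convex, and it equals $|u|/2$ for $|u|\ge\delta$. Put
$$m_\delta(t_1,t_2)=\tfrac{t_1+t_2}2+\kappa_\delta(t_1-t_2).$$
By convexity $|\kappa_\delta'|\le\frac12$, so $m_\delta$ is smooth, convex and nondecreasing in each variable. It equals $\max(t_1,t_2)$ if $|t_1-t_2|\ge\delta$. Also $\kappa_\delta(u)\ge|u|/2$, since the lines $\pm u/2$ are tangents of a convex function, and $\kappa_\delta(u)\le\kappa_\delta(\delta)=\delta/2$ for $|u|\le\delta$. Hence $\max\le m_\delta\le\max+\delta/2$. If $u_1,u_2$ are smooth psh, the Levi form of $m_\delta(u_1,u_2)$ is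
$$\sum_j\frac{\partial m_\delta}{\partial t_j}\,\mathcal L_{u_j}(\eta)+\sum_{j,k}\frac{\partial^2m_\delta}{\partial t_j\partial t_k}\,\partial u_j(\eta)\,\overline{\partial u_k(\eta)}\ \ge0,$$
where $\mathcal L_{u}$ is the Levi form of $u$. So $m_\delta(u_1,u_2)$ is psh.

For integers $l\ge1$ and $\delta=\frac1{4l}$ put
$$h_{k,l}=m_\delta(\psi,F_k/l)\ \text{ on }\Omega,\qquad h_{k,l}=\psi\ \text{ on }\{\psi>-\tfrac1{2l}\}\subset U .$$
These open sets cover $U$, since $\psi\ge0$ on $U\setminus\Omega$. On the overlap $\psi-F_k/l>-\frac1{2l}+\frac1l=\frac1{2l}>\delta$, so $m_\delta=\psi$ there and $h_{k,l}$ is well defined. We check four properties.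

* $h_{k,l}$ is smoothly psh on $U$: extend $\psi$ and $F_k$ in the same embedding (Lemma 1) and apply $m_\delta$.
* $h_{k,l}=\psi\ge0$ on $U\setminus\Omega$.
* $h_{k,l}<0$ on $\Omega$: where $\psi\le-\frac1{2l}$ it is at most $-\frac1{2l}+\frac1{8l}<0$, and elsewhere in $\Omega$ it equals $\psi<0$.
* If $F_k$ is strictly psh at $z\in\Omega$, then so is $h_{k,l}$ for large $l$. Indeed $\psi(z)<0$, so $F_k(z)-\frac14>l\psi(z)$ for large $l$, i.e. $F_k(z)/l>\psi(z)+\delta$. Then $h_{k,l}=F_k/l$ near $z$.

Put $h_0=\psi$ and enumerate the $h_{k,l}$ as $h_1,h_2,\dots$.

**Step 3: at points of the core, find one neighborhood for all extensions.** We claim: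
$$\begin{gathered}\text{every } z\in\mathfrak c\text{ has a neighborhood } W\subset\Omega \text{ with an embedding } W\hookrightarrow G\\ \text{such that all } h_i|_W\ (i\ge0) \text{ extend to smooth psh functions on the same } G.\end{gathered} \tag{2}$$
By hypothesis $z$ is a regular point, so we take for $W$ a chart domain in $\Omega$, with $G$ its image; there is nothing to extend.

By the Lindelöf property there are countably many embeddings $W_\alpha\hookrightarrow G_\alpha$ as in (2), with extensions $\tilde h_i^\alpha$, and relatively compact open $G_\alpha'\Subset G_\alpha$, such that the sets $W'_\alpha=W_\alpha\cap G'_\alpha$ cover $\mathfrak c$.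

**Step 4: off the core, one strict term is enough.** Each $z\in U\setminus\mathfrak c$ is a point of strictness of some $h_i$: of $h_0$ if $z\in V_0$, and of some $h_{k,l}$ if $z\in\Omega\setminus\mathfrak c$, by (1) and Step 2. So there are countably many embeddings $W_\beta\hookrightarrow G_\beta$ of open sets $W_\beta\subset U$, and open $G'_\beta\Subset G_\beta$, with the sets $W'_\beta=W_\beta\cap G_\beta'$ covering $U\setminus\mathfrak c$, together with

* an index $i(\beta)\ge0$ and a smooth strictly psh extension of $h_{i(\beta)}$ to $G_\beta$ whose Levi form is $\ge\lambda_\beta|\cdot|^2$ on $G'_\beta$, where $\lambda_\beta>0$;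
* smooth, not necessarily psh, extensions $\hat h_i^\beta$ of all $h_i$ to the whole of $G_\beta$.

The second item holds at singular points too: $h_i$ has local smooth extensions in this embedding by Lemma 1, and a partition of unity on $G_\beta$ glues them (use the function $0$ on the complement of the closed image of $W_\beta$). Positivity of the Levi form is lost in this gluing. The next step compensates for this with the strict term.

**Step 5: choose the weights.** Index both covers by positive integers. Put $\varepsilon_0=1$ and choose inductively $0<\varepsilon_i\le2^{-i}$ for $i\ge1$ such that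

1. $\varepsilon_i\|\tilde h_i^\alpha\|_{C^i(G'_\alpha)}\le2^{-i}$ for all $\alpha\le i$;
2. $\varepsilon_i\|\hat h_i^\beta\|_{C^i(G'_\beta)}\le2^{-i}$ for all $\beta\le i$;
3. the Levi form of $\varepsilon_i\hat h_i^\beta$ on $G'_\beta$ is $\ge-2^{-i-1}\varepsilon_{i(\beta)}\lambda_\beta|\cdot|^2$ for all $\beta\le i$ with $i(\beta)<i$.

The norms are finite because $G'_\alpha\Subset G_\alpha$ and $G'_\beta\Subset G_\beta$. In condition 3 the number $\varepsilon_{i(\beta)}$ has already been chosen. Each step imposes finitely many conditions, all satisfied for small $\varepsilon_i$. Let $\varphi=\sum_{i\ge0}\varepsilon_ih_i$ on $U$; it converges pointwise by 1 and 2.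

**Step 6: verify the three properties of $\varphi$.** *On $W'_\alpha$.* For each $k$, the terms with $i\ge\max(k,\alpha)$ have $C^k(G'_\alpha)$-norm at most $2^{-i}$. So $\sum\varepsilon_i\tilde h_i^\alpha$ converges in $C^\infty(G'_\alpha)$. Its Levi form is a limit of nonnegative forms, so it is a smooth psh extension of $\varphi$.

*At $z\in W'_\beta$.* Let $i_0=\max(\beta,i(\beta))$. The finitely many terms with $i\le i_0$, $i\ne i(\beta)$, have smooth psh extensions near $z$ in the given embedding, by Lemma 1. The term $i(\beta)$ has an extension with Levi form $\ge\varepsilon_{i(\beta)}\lambda_\beta|\cdot|^2$. For $i>i_0$ conditions 2 and 3 apply, so $\sum_{i>i_0}\varepsilon_i\hat h_i^\beta$ converges in $C^\infty(G'_\beta)$ with Levi form $\ge-\frac12\varepsilon_{i(\beta)}\lambda_\beta|\cdot|^2$. The sum of the three parts extends $\varphi$ near $z$ with Levi form $\ge\frac12\varepsilon_{i(\beta)}\lambda_\beta|\cdot|^2$, so $\varphi$ is smoothly strictly psh at $z$.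

*The domain.* On $\Omega$ all $h_i<0$, so $\varphi<0$. On $U\setminus\Omega$ all $h_i=\psi$, so $\varphi=\psi\sum\varepsilon_i\ge0$. Hence $\Omega=\{\varphi<0\}$, and $\varphi$ is a minimal global defining function. $\blacksquare$

## 3. Singular points of the core

Where did we use $\mathfrak c\cap\operatorname{Sing}X=\varnothing$? Only in the one-line proof of (2). At a singular point $z\in\mathfrak c$ each $h_i$ has a psh extension to some neighborhood $G_i$ of $z$ in the ambient space, but these $G_i$ may shrink to $z$ as $i\to\infty$, and then the infinite sum has no evident psh extension. Off the core the same trouble is harmless: non-psh extensions on a common $G$ exist, and a strict term absorbs their negative Levi forms. On the core no function is strict, so nothing can absorb them. This gives the following criterion, which contains Proposition 2.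

**Theorem 3.** Let $\Omega$ be a domain in a reduced complex space $X$. Suppose there is a smoothly psh $\psi:U_0\to\mathbb R$ on an open neighborhood $U_0$ of $\overline\Omega$ with $\Omega=\{\psi<0\}$ and $\psi$ smoothly strictly psh on a neighborhood of $b\Omega$. The following are equivalent:

* (i) $\Omega$ has a minimal global defining function;
* (ii) there is a countable family $(F_k)$ of bounded above smoothly psh functions on $\Omega$ such that every $z\in\Omega\setminus\mathfrak c(\Omega)$ is a point of strict plurisubharmonicity of some $F_k$, and every $z\in\mathfrak c(\Omega)\cap\operatorname{Sing}X$ has a neighborhood $W$ with an embedding $\iota:W\hookrightarrow G\subset\mathbb C^N$ such that all $F_k|_W$ extend to smooth psh functions on the same $G$.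

In particular (i) holds if $\mathfrak c(\Omega)\cap\operatorname{Sing}X=\varnothing$.

**Proof.** (i)$\Rightarrow$(ii): take the single function $\varphi|_\Omega<0$. The extension condition for one function is the definition of "smoothly psh".

(ii)$\Rightarrow$(i): the given family satisfies (1), and subtracting constants (or putting in the constant $-1$) preserves the extension condition. Steps 1 and 2 apply. For (2), let $z\in\mathfrak c$. If $z$ is regular, take a chart as before. If $z$ is singular, take the embedding from (ii) and shrink $G$ so that $W\subset\Omega$ and $\psi$ also extends to a smooth psh $\tilde\psi$ on $G$ (Lemma 1). If $\tilde F_k$ are the extensions of $F_k$ to $G$, then $m_{1/(4l)}(\tilde\psi,\tilde F_k/l)$ is a smooth psh function on $G$ extending $h_{k,l}|_W$, for all $k,l$ at once. So (2) holds, and Steps 4 to 6 use nothing else. The last assertion is Proposition 2. $\blacksquare$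

To answer the question negatively we should therefore look for a singular point $0\in\mathfrak c(\Omega)$ and open sets $E_j$ off the core such that a function strict on $E_j$ can be extended only to a neighborhood of $0$ of size at most $r_j$, with $r_j\to0$.

## 4. Lines in $\mathbb C^2$ and the mixed Levi term

How can a singularity limit the size of a psh extension? Consider the lines
$$L_1=\{b=0\},\quad L_2=\{a=0\},\quad L_3=\{a=b\},\quad L_4=\{a=-b\}$$
in $\mathbb C^2$, and a function $f$ on their union, constant on $L_3$ and on $L_4$, with a $C^2$ psh extension $\tilde f$ near $0$. Let $c_1=\tilde f_{a\bar a}(0)\ge0$, $c_2=\tilde f_{b\bar b}(0)\ge0$, $e=\tilde f_{a\bar b}(0)$. The numbers $c_1,c_2$ are determined by $f$ on $L_1,L_2$. Applying $\partial_t\partial_{\bar t}$ at $t=0$ to $\tilde f(t,t)$ and $\tilde f(t,-t)$ gives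
$$c_1+c_2+2\operatorname{Re}e=0,\qquad c_1+c_2-2\operatorname{Re}e=0, \tag{3}$$
so $c_1=c_2=0$. With only three lines there is no such conclusion: $|a-b|^2$ vanishes on $L_3$ and equals $|a|^2$, $|b|^2$ on $L_1$, $L_2$; here $e=-1$. Likewise $|a+b|^2$ serves $L_1,L_2,L_4$ with $e=+1$. The two diagonals ask for opposite signs of the mixed term $e$.

The conclusion in (3) concerns only the Levi form at one point. For instance $|a^2-b^2|^2$ vanishes on $L_3$ and $L_4$ but is $|a|^4$ on $L_1$. So we need a parameter $v$ and a conclusion $c(v)=0$ for many $v$. The first attempt is to multiply the whole picture by a disc of parameters $v$. Then (3) holds at every $v$, and $c(v)=0$ for every $v$ and every $f$, with no dependence on the size of the extension. This is too rigid.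

The way out is to separate the two diagonals. Add another variable $z$ and place the first diagonal at $z=0$ and the second at $z=v$. Near the singular point with $z=0$ and $v\neq0$ only three sheets are present, and the formula with $a-b$ works; near $z=v$ the formula with $a+b$ works. But suppose an extension exists on a polydisc of radius $\delta>|v|$ that contains both places, *and suppose $e$ does not depend on $z$ there*. Then the two equations in (3) have the same $e$ and force $c(v)=0$. So extension to radius $\delta$ forces $c(v)=0$ for $|v|<\delta$. The independence of $z$ will come from Liouville's theorem: $F$ will be bounded above on complex lines in the $z$-direction.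

Two more devices are needed. First, $c(v)=0$ is information only about second derivatives in one direction along a disc. If the function is known to be radial, $G(y)=g(|y|^2)$ with $y=(v,x)\in\mathbb C^2$, then $G_{x\bar x}(v,0)=g'(|v|^2)$, and $c(v)=0$ for $|v|<\delta$ makes $G$ constant on the ball $|y|<\delta$. Radial symmetry will be forced by attaching a flat ball bundle $M$ over a compact Riemann surface. Second, a function constant along the $z$-lines is nowhere strict on them, so those points lie in the core, and constancy of $G$ near $0$ does not contradict minimality. We attach a three-dimensional manifold $B$ on which $F$ can be strict over certain spherical shells $|y|\in J_j$ shrinking to $0$, while being controlled by $G$ between the shells.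

## 5. Statement of the counterexample, and gluing

**Theorem 4.** There are a reduced finite-dimensional complex space $X$, a smoothly strictly pseudoconvex domain $\Omega\subset X$, and nonempty open sets $E_j\subset\Omega\cap\operatorname{Reg}X$ $(j\ge1)$ such that:

* (a) for every smoothly psh $F:\Omega\to\mathbb R$ that is bounded above, $F$ is constant on $E_j$ for all sufficiently large $j$. This remains true if "smooth" is weakened to "$C^2$" in the definition of smoothly psh;
* (b) $E_j\cap\mathfrak c(\Omega)=\varnothing$ for every $j$.

Moreover $b\Omega$ is a circle of regular points of $X$, and there is a smoothly psh $\psi:X\to\mathbb R$ with $\Omega=\{\psi<0\}$, $d\psi\ne0$ on $b\Omega$, and $\psi$ strictly psh near $b\Omega$.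

**Corollary 5.** This $\Omega$ has no minimal global defining function.

**Proof.** Let $\varphi$ be one. Then $\varphi<0$ on $\Omega$, so $\varphi|_\Omega$ is bounded above, and it is strictly psh on every $E_j$ by (b). By (a) it is constant on some nonempty open set $E_j$ of regular points, a contradiction. $\blacksquare$

So the answer to the question is no. The domain below is not relatively compact in $X$; the definitions do not require this, and nothing is claimed here about relatively compact domains.

**Lemma 6 (gluing).** Let $X'$ be a reduced complex space, $M'$ and $N$ complex manifolds, $j:N\to X'$ and $i:N\to M'$ closed holomorphic embeddings. Let $Z=X'\sqcup M'/(j(n)\sim i(n))$ with quotient map $\pi$, and let $\mathcal O_Z$ be the sheaf of continuous functions whose restrictions to $X'$ and $M'$ are holomorphic. Then $Z$ is a reduced complex space.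

*Example.* Gluing two copies of $\mathbb C$ at one point gives the cross $\{\nu\mu=0\}\subset\mathbb C^2$.

**Proof.** **Step 1: the topology is Hausdorff and second countable.** If $C\subset X'\sqcup M'$ is closed, then
$$\pi^{-1}(\pi(C))=C\cup i(j^{-1}(C\cap X'))\cup j(i^{-1}(C\cap M'))$$
is closed, so $\pi$ is a closed map. Its fibers have at most two points. For open $O\subset X'\sqcup M'$ put $O^*=Z\setminus\pi((X'\sqcup M')\setminus O)$. This is open, $\pi^{-1}(O^*)\subset O$, and $z\in O^*$ whenever $\pi^{-1}(z)\subset O$. Given two distinct points of $Z$, their finite fibers have disjoint open neighborhoods $O_1,O_2$, and then $O_1^*\cap O_2^*=\varnothing$. Next let $O$ run through the finite unions of members of a countable base of $X'\sqcup M'$. If $z\in V$ with $V\subset Z$ open, choose such an $O$ with $\pi^{-1}(z)\subset O\subset\pi^{-1}(V)$; then $z\in O^*\subset V$. So the sets $O^*$ form a countable base.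

**Step 2: near the gluing locus $Z$ is an analytic set.** Elsewhere there is nothing to show. Straighten coordinates $(n,\nu)$ of a local embedding of $X'$, with image $A$, so that $j(N)$ is locally $\{\nu=0\}$ and $j(n)=(n,0)$. Choose coordinates $(n,\mu)$ of $M'$ with $i(N)$ locally $\{\mu=0\}$ and $i(n)=(n,0)$. Restricting to products of small polydiscs with the same polydisc in $n$, we get an open saturated set in $X'\sqcup M'$. Its image in $Z$ maps bijectively to
$$\{(n,\nu,0):(n,\nu)\in A\}\cup\{(n,0,\mu)\},$$
because a point $(n,\nu,0)$ equals a point $(n',0,\mu')$ exactly when $n=n'$, $\nu=0$, $\mu'=0$. The map is a homeomorphism, since each piece is mapped homeomorphically to a closed subset. If holomorphic functions $f$ on $A$ and $h(n,\mu)$ agree on $N$, and $\tilde f$ is a local holomorphic extension of $f$, then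
$$\tilde f(n,\nu)+h(n,\mu)-\tilde f(n,0)$$
is holomorphic in the ambient space; it restricts to $f$ for $\mu=0$ and to $h$ for $\nu=0$. So $\mathcal O_Z$ is the sheaf of restrictions of ambient holomorphic functions, the reduced structure sheaf of this analytic set. $\blacksquare$

## 6. Construction of $X$ and $\Omega$

Let $Y=\{y=(v,x)\in\mathbb C^2:|y|<1\}$.

**The space $X_0$: two sheets and two separated diagonals.** In $\mathbb C^4\ni(z,v,a,b)$ let
$$\Omega_0=\{|v|<1\}\setminus\big(\{b=0,\ |v|^2+|a|^2\ge1\}\cup\{a=0,\ |v|^2+|b|^2\ge1\}\big),$$
an open set, and let $X_0=C_1\cup C_2\cup D'\cup D''$, where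
$$C_1=\{b=0\}\cap\Omega_0,\quad C_2=\{a=0\}\cap\Omega_0,\quad D'=\{z=0,\ a=b\}\cap\Omega_0,\quad D''=\{z=v,\ a=-b\}\cap\Omega_0 .$$
This is a closed analytic subset of $\Omega_0$. Explicitly:

* $C_1=\{(z,v,a,0):z\in\mathbb C,\ |v|^2+|a|^2<1\}$ and $C_2=\{(z,v,0,b):z\in\mathbb C,\ |v|^2+|b|^2<1\}$;
* $D'=\{(0,v,t,t):|v|<1,\ t\in\mathbb C\}$ and $D''=\{(v,v,t,-t):|v|<1,\ t\in\mathbb C\}$.

Here $z$ and $t$ run over all of $\mathbb C$; for $D'$ and $D''$ this is because the removed sets meet them only where $t=0$, and then $|v|\ge1$ would be needed. We have $C_1\cap C_2=S:=\{a=b=0\}\cap\Omega_0$, the intersections of $C_1$ or $C_2$ with $D'$ or $D''$ lie in $S$, and $D'\cap D''=\{0\}$.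

**The manifold $M$: it will force radial symmetry.** Let $R$ be a compact Riemann surface of genus $2$ with universal cover $\tilde R$. We need a homomorphism $\Lambda:\pi_1(R)\to U(2)$ with dense image. In $\pi_1(R)=\langle\alpha_1,\beta_1,\alpha_2,\beta_2\mid[\alpha_1,\beta_1][\alpha_2,\beta_2]\rangle$ put
$$\Lambda(\beta_1)=\Lambda(\beta_2)=1,\qquad\Lambda(\alpha_1)=g_1,\qquad\Lambda(\alpha_2)=ug_1u^{-1},$$
where $g_1$ generates a dense subgroup of the diagonal torus $T\subset U(2)$ and $u$ is the rotation by $\pi/4$. The relation holds since both commutators become trivial. The closure of the image is a closed subgroup containing $T$ and $uTu^{-1}$. Its Lie algebra contains the center and two vectors of $\mathfrak{su}(2)\cong(\mathbb R^3,\times)$ that are not parallel, because $u\operatorname{diag}(1,-1)u^{-1}$ has zero diagonal ($\operatorname{Ad}_u$ rotates the diagonal direction by $\pi/2$). It also contains their bracket, the cross product, so it is all of $\mathfrak u(2)$. As $U(2)$ is connected, the closure is $U(2)$. Let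
$$M=(\tilde R\times Y)/\pi_1(R),\qquad\gamma\cdot(r,y)=(\gamma r,\Lambda(\gamma)y).$$
This is a fiber bundle over $R$ with fiber $Y$, and $|y|$ is well defined on $M$ because $\Lambda(\gamma)$ is unitary. Fix $r_0\in\tilde R$. The map $i_M(y)=[r_0,y]$ is a closed embedding of $Y$ onto a fiber of $M\to R$.

**The manifold $B$: it will carry the sets $E_j$.** Let $J_j=[2^{-2j-1},2^{-2j}]$ for $j\ge1$ and $J=\{0\}\cup\bigcup_jJ_j$, a compact set. Between consecutive shells there are gaps: $(2^{-2j},2^{-2j+1})\cap J=\varnothing$. Let
$$B=\{(y,\tau)\in Y\times\mathbb C:\ |y|\notin J\ \text{ or }\ |\tau|<1\}.$$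
The complement in $Y\times\mathbb C$ is closed, so $B$ is open in $\mathbb C^3$. It is connected, because over each $y$ the $\tau$-slice is $\mathbb C$ or the unit disc. It has the closed embedding $i_B(y)=(y,0)$ of $Y$.

**The spaces.** By Lemma 6 glue to $X_0$ successively

* $M$, via $i_M(y)\sim(2,v,x,0)\in C_1$;
* $B$, via $i_B(y)\sim(3,v,x,0)\in C_1$;
* a copy of $\mathbb C$ with coordinate $\zeta$, identifying $\zeta=0$ with $q=(4,0,\tfrac12,0)\in C_1$; this piece gives $\Omega$ a boundary.

The three loci are closed, pairwise disjoint, and disjoint from $D'\cup D''$, where $|z|<1$. The result is $X$. Put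
$$\Omega=X\setminus\{|\zeta|\ge1\},\qquad E_j=\{(y,\tau)\in B:\ |y|\in\operatorname{int}J_j,\ 0<|\tau|<1\}.$$
$\Omega$ is open, and it is connected as a chain of connected pieces that meet. Its boundary $\{|\zeta|=1\}$ is a circle of regular points, near which $\Omega=\{|\zeta|^2-1<0\}$; so $\Omega$ is smoothly strictly pseudoconvex. Since $B\setminus i_B(Y)$ is open in $X$ and is a manifold, each $E_j$ is a nonempty open set of regular points.

**The function $\psi$.** Let $\chi_0:\mathbb R\to[0,\infty)$ be smooth with $\chi_0=0$ on $(-\infty,\frac14]$ and $\chi_0''(t)=e^{-1/(t-1/4)}$ for $t>\frac14$. Put $C_0=\chi_0(1)>0$ and $\chi=\chi_0-C_0$. Let $\psi=-C_0$ on $X_0\cup M\cup B$ and $\psi=\chi(|\zeta|^2)$ on the $\zeta$-plane. For $|\zeta|\le\frac12$ this is also $-C_0$, so $\psi$ is locally constant near every point of $X_0\cup M\cup B$, including $q$. On the $\zeta$-plane $\psi_{\zeta\bar\zeta}=\chi'+|\zeta|^2\chi''\ge0$ (derivatives at $|\zeta|^2$), with strict inequality for $|\zeta|>\frac12$. Since $\chi_0$ is increasing on $[\frac14,\infty)$, $\chi(t)<0$ if and only if $t<1$, and $\chi'(1)>0$. So $\psi$ has all the properties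 claimed in Theorem 4.

## 7. Bounded above functions are constant on $E_j$ for large $j$

We prove Theorem 4(a). Let $F$ be a bounded above smoothly (or $C^2$-) psh function on $\Omega$. The pieces $C_1,C_2,D',D'',M,B$ are complex manifolds mapped holomorphically into $\Omega$, so $F$ is $C^2$ and psh on each. Let
$$G(y)=F(i_M(y))=F(2,v,x,0),\qquad y=(v,x)\in Y .$$

**Step 1: $G$ is radial.** Let $0<s<1$. The set $M_s=\{|y|=s\}\subset M$ is compact, being a bundle of spheres over $R$. Let $F|_{M_s}$ attain its maximum $m_s$ at $[r^*,y^*]$. The function $r\mapsto F([r,y^*])$ is subharmonic on the connected surface $\tilde R$, is at most $m_s$, and attains $m_s$ at $r^*$. Hence it is $\equiv m_s$. For every $\gamma\in\pi_1(R)$,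
$$G(\Lambda(\gamma)y^*)=F([r_0,\Lambda(\gamma)y^*])=F([\gamma^{-1}r_0,y^*])=m_s .$$
Since $\Lambda(\pi_1(R))$ is dense in $U(2)$ and $U(2)$ acts transitively on $\{|y|=s\}$, the points $\Lambda(\gamma)y^*$ are dense in this sphere. By continuity $G\equiv m_s$ on it. So $G(y)=g(|y|^2)$ for $y\neq0$, with $g(s)=G(\sqrt s,0)\in C^2(0,1)$, and
$$c(v):=G_{x\bar x}(v,0)=g'(|v|^2)\qquad(v\ne0). \tag{4}$$

**Step 2: $F$ is constant along the unbounded directions.** Apply Liouville's theorem to $z\mapsto F$ on $C_1$ and $C_2$, and to $t\mapsto F$ on $D'$ and $D''$. With $H(v,b):=F(0,v,0,b)$, a $C^2$ psh function on $Y$, this gives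
$$F(z,v,a,0)=G(v,a),\qquad F(z,v,0,b)=H(v,b),\qquad F(0,v,t,t)=F(v,v,t,-t)=G(v,0). \tag{5}$$
For the last two, put $t=0$: the points $(0,v,0,0)$ and $(v,v,0,0)$ lie in $C_1$.

**Step 3: near the origin the mixed term does not depend on $z$.** Near the origin $X$ coincides with $X_0\subset\mathbb C^4$. By Lemma 1 there are $\delta\in(0,\frac12)$ and a $C^2$ psh function $\tilde F$ on $P=\{|z|,|v|,|a|,|b|<\delta\}$ with $\tilde F=F$ on $X_0\cap P$. As $\delta<\frac12$, $P\subset\Omega_0$, so $C_1\cap P=\{b=0\}\cap P$ and $C_2\cap P=\{a=0\}\cap P$. Let
$$e(z,v)=\tilde F_{a\bar b}(z,v,0,0).$$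
We show that $e(z,v)$ is constant in $z$ for $|z|<\delta$.

On $\{b=0\}\cap P$ we have $\tilde F_{z\bar z}=0$ by (5). The Levi matrix is positive semidefinite, so $|\tilde F_{z\bar b}|^2\le\tilde F_{z\bar z}\tilde F_{b\bar b}=0$ there. Hence the $C^1$ function $h(z,v,a)=\tilde F_{\bar b}(z,v,a,0)$ satisfies $\partial_zh=0$: it is antiholomorphic in $z$. Now $e=\partial_ah|_{a=0}$ is a linear combination of the derivatives of $h$ in the two real directions of $a$. These are limits of the difference quotients $(h(z,v,s)-h(z,v,0))/s$ and $(h(z,v,\sqrt{-1}\,s)-h(z,v,0))/s$ as real $s\to0$, and the limits are locally uniform in $z$ because $h\in C^1$. Each quotient is antiholomorphic in $z$, so $e$ is antiholomorphic in $z$.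

The roles of $a$ and $b$ can be exchanged. On $\{a=0\}\cap P$ we have $\tilde F_{z\bar z}=0$ by (5), hence $\tilde F_{z\bar a}=0$, so $\tilde F_{\bar a}(z,v,0,b)$ is antiholomorphic in $z$, and by the same limit argument so is $\tilde F_{b\bar a}(z,v,0,0)$. Since $\tilde F$ is real, this function is $\overline{e(z,v)}$. So $e$ is also holomorphic in $z$. A function that is both holomorphic and antiholomorphic on a disc is constant.

**Step 4: $G$ is constant near $0$.** By (5), for all $|z|<\delta$ and $|v|<\delta$,
$$\tilde F_{a\bar a}(z,v,0,0)=c(v)\ge0,\qquad\tilde F_{b\bar b}(z,v,0,0)=c_2(v):=H_{b\bar b}(v,0)\ge0 .$$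
Also by (5), $t\mapsto\tilde F(0,v,t,t)$ and $t\mapsto\tilde F(v,v,t,-t)$ are constant near $t=0$; the second point lies in $P$ because $|z|=|v|<\delta$. Applying $\partial_t\partial_{\bar t}$ at $t=0$ gives, for $|v|<\delta$,
$$c(v)+c_2(v)+2\operatorname{Re}e(0,v)=0,\qquad c(v)+c_2(v)-2\operatorname{Re}e(v,v)=0. \tag{6}$$
By Step 3, $e(0,v)=e(v,v)$. Adding yields $c(v)+c_2(v)=0$, and both are nonnegative, so $c(v)=0$. By (4), $g'(s)=0$ for $0<s<\delta^2$. By continuity of $G$ at $0$, there is a constant $m$ with $G\equiv m$ on $\{|y|<\delta\}$.

**Step 5: transfer to $B$ by the maximum principle.** On $B$ we have $F(y,0)=G(y)$, since $(y,0)$ is glued to $(3,v,x,0)$ and (5) holds. If $|y|\notin J$, then $\tau\mapsto F(y,\tau)$ is subharmonic and bounded above on $\mathbb C$, so $F(y,\tau)=G(y)$ for all $\tau$. Choose $\varrho\in(0,\delta)\setminus J$. For fixed $|\tau|<1$ the function $F(\cdot,\tau)$ is defined and psh on all of $Y$ and equals $m$ on the sphere $\{|y|=\varrho\}$. So $F(y,\tau)\le m$ for $|y|\le\varrho$. For fixed $|y|\le\varrho$ the function $\tau\mapsto F(y,\tau)$ is subharmonic on the unit disc, is at most $m$,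 and equals $G(y)=m$ at $\tau=0$. So it is $\equiv m$. Thus $F\equiv m$ on $\{|y|\le\varrho,\ |\tau|<1\}$, which contains $E_j$ as soon as $2^{-2j}<\varrho$. This proves (a). $\blacksquare$

**Remark (how condition (ii) of Theorem 3 fails).** The proof shows more precisely: if $F$ has a $C^2$ psh extension to the polydisc $P$ of radius $\delta\in(0,\frac12)$ and $2^{-2j}<\delta$, then $F$ is constant on $E_j$; in Step 5 choose $\varrho$ in the gap $(2^{-2j},2^{-2j+1})$ with $\varrho<\delta$. So a function that is strict on $E_j$ has no psh extension to a polydisc of radius larger than $2^{-2j}$. The origin is a singular point, and it lies in the core since by (5) every $F$ is constant along the $z$-lines in $C_1$. If all $F_k$ of a family extended to one $G$, in some embedding near $0$, then composing with the single map $\Phi$ from the proof of Lemma 1 would extend all of them to one polydisc in $\mathbb C^4$, and all $F_k$ would be constant on $E_j$ for one and the same large $j$.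

## 8. A function strict on $E_j$

We prove Theorem 4(b). Fix $j$. We construct a bounded above smoothly psh function $F$ on $X$ that is strictly psh on $E_j$. By the remark it must use the separation of the two diagonals at $v\ne0$, and it will vanish near $0$.

**Step 1: definition of $F$.** Put $s_0=4^{-2j-2}$. Let $g:\mathbb R\to[0,\infty)$ be smooth with $g=0$ on $(-\infty,s_0]$ and $g''(s)=e^{-1/(s-s_0)}$ for $s>s_0$. Then $g$ is convex and nondecreasing, and $g'>0$ on $(s_0,\infty)$. Let $\beta(y)=\omega(|y|^2)^2$, where $\omega\ge0$ is a smooth function on $\mathbb R$ such that $\omega(|y|^2)>0$ exactly when $|y|\in\operatorname{int}J_j$. For an $\varepsilon>0$ to be fixed in Step 2, let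

* $F=g(|v|^2+|a|^2+|b|^2)$ on $C_1\cup C_2$;
* $F=g(|v|^2)$ on $D'\cup D''$;
* $F=g(|y|^2)$ on $M$;
* $F=g(|y|^2)+\varepsilon\beta(y)|\tau|^2$ on $B$;
* $F\equiv g(\tfrac14)=F(q)$ on the $\zeta$-plane.

The definitions agree where pieces meet: on $S$ every relevant formula gives $g(|v|^2)$, on the gluing loci with $M$ and $B$ every formula gives $g(|y|^2)$, and at $q$ we have $|v|^2+|a|^2+|b|^2=\frac14$. Moreover $F$ is bounded above, because the arguments of $g$ are less than $1$ and $|\tau|<1$ wherever $\beta\ne0$.

**Step 2: choose $\varepsilon$ so that the term $\varepsilon\beta|\tau|^2$ does not destroy plurisubharmonicity.** Write $y=(v,a)$ and consider, for $y\in Y$, $b\in\mathbb C$, $|\tau|<1$,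
$$\Theta=g(|y|^2+|b|^2)+\varepsilon\beta(y)|\tau|^2 .$$
Let $C>0$ be such that $|\partial\beta|^2\le C\beta$ and the Levi form of $\beta$ is at most $C|\eta|^2$ in absolute value. Such $C$ exists, because $\beta$ is the square of the smooth compactly supported function $\omega(|y|^2)$, and so $|\partial\beta|^2=4\beta\,|\partial(\omega(|y|^2))|^2$. For $y\in\operatorname{supp}\beta$ we have $|y|\ge2^{-2j-1}$, so $g'(|y|^2+|b|^2)\ge c_0:=g'(4^{-2j-1})>0$, as $4^{-2j-1}>s_0$. Hence the Levi form of $g(|y|^2+|b|^2)$ there is at least $c_0(|\eta|^2+|\eta_b|^2)$. In directions $(\eta,\eta_b,\theta)$ of $(y,b,\tau)$, the Levi form of $\beta|\tau|^2$ is that of $\beta$ times $|\tau|^2$, plus $2\operatorname{Re}(\partial\beta(\eta)\,\tau\,\bar\theta)$, plus $\beta|\theta|^2$. As $|\tau|<1$, the Levi form of $\Theta$ over $\operatorname{supp}\beta$ is at least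
$$c_0(|\eta|^2+|\eta_b|^2)-\varepsilon C|\eta|^2-2\varepsilon|\partial\beta||\eta||\theta|+\varepsilon\beta|\theta|^2 .$$
Since $2|\partial\beta||\eta||\theta|\le2\sqrt{C\beta}\,|\eta||\theta|\le\tfrac12\beta|\theta|^2+2C|\eta|^2$, this is at least
$$(c_0-3\varepsilon C)|\eta|^2+c_0|\eta_b|^2+\tfrac\varepsilon2\,\beta|\theta|^2. \tag{7}$$
Fix $\varepsilon\in(0,c_0/(6C))$. Off $\operatorname{supp}\beta$, $\Theta=g(|y|^2+|b|^2)$ is psh. So $\Theta$ is psh, and where $\beta>0$ its Levi form is positive definite in the $(y,b,\tau)$-directions.

**Step 3: $F$ is smoothly psh at every point of $X$.** In each case we name a psh extension $\tilde F$.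

* *At the origin:* $F=0$ nearby, since $g=0$ on $(-\infty,s_0]$.
* *At $(0,v,0,0)$ with $v\ne0$:* here locally $X=C_1\cup C_2\cup D'$. Take $\tilde F=g(|v|^2+|a-b|^2)$. It equals $g(|v|^2+|a|^2)$ on $b=0$, $g(|v|^2+|b|^2)$ on $a=0$, and $g(|v|^2)$ on $a=b$.
* *At $(v,v,0,0)$ with $v\ne0$:* here locally $X=C_1\cup C_2\cup D''$. Take $\tilde F=g(|v|^2+|a+b|^2)$, in the same way.
* *At points of $C_1\cup C_2$ outside $D'\cup D''$ and the gluing loci:* locally $X=C_1\cup C_2$. Take $\tilde F=g(|v|^2+|a|^2+|b|^2)$.
* *At the gluing locus with $M$:* with $\mu$ a local coordinate of $\tilde R$ at $r_0$, the model in Lemma 6 is locally $\{(z,v,a,b,0):ab=0\}\cup\{(2,v,a,0,\mu)\}$. The function $g(|v|^2+|a|^2+|b|^2)$, independent of $\mu$, restricts to $F$ on both parts.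
* *At $q$:* locally $X$ is $\{(z,v,a,0,0)\}\cup\{(4,0,\frac12,0,\zeta)\}$. The function $g(|v|^2+|a|^2+|b|^2)$, independent of $\zeta$, restricts to $F$.
* *At the gluing locus with $B$:* locally $X$ is $\{(z,v,a,b,0):ab=0\}\cup\{(3,v,a,0,\tau)\}$. The function $\Theta$, independent of $z$, is psh and restricts to $F$ on both parts.
* *At the remaining points, which are regular:* on $D'\cup D''$ off $S$, $F=g(|v|^2)$; on $M$ off the gluing locus, $F=g(|y|^2)$ in local coordinates $(r,y)$; on the $\zeta$-plane off $q$, $F$ is constant. On $B$ where $|\tau|<1$, $F=\Theta|_{b=0}$ is psh. At a point of $B$ with $|\tau|\ge1$ we have $|y|\notin J$; as $\operatorname{supp}\beta=\{|y|\in J_j\}$ is closed, $\beta=0$ nearby, and $F=g(|y|^2)$ is psh.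

**Step 4: $F$ is strict on $E_j$.** On $E_j$ we have $\beta>0$ and $|\tau|<1$, and $F=\Theta|_{b=0}$ in the coordinates $(y,\tau)$ of the manifold $B\setminus i_B(Y)$. By (7) with $\eta_b=0$ its Levi form is positive definite. So $F|_\Omega$ is a bounded above smoothly psh function that is smoothly strictly psh at every point of $E_j$, which means $E_j\cap\mathfrak c(\Omega)=\varnothing$. This completes the proof of Theorem 4, and with it of Corollary 5. $\blacksquare$
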